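# Plane curves with the numerical invariants of a branch curve that are not branch curves

## A component of $V(d,c,n)$ that contains no branch curve

**Theorem 1.** Work over $\mathbb C$. Let $V(d,c,n)$ be the space of irreducible plane curves in $\mathbb P^2$ of degree $d$ with $c$ ordinary cusps and $n$ ordinary nodes as their only singularities. Let $B(d,c,n)\subset V(d,c,n)$ be the set of those curves that occur as the branch curve of a generic linear projection $S\to\mathbb P^2$ of a smooth projective surface $S\subset\mathbb P^N$. For $\nu\ge 3$ put
$$d(\nu)=\nu(\nu-1),\qquad c(\nu)=\nu(\nu-1)(\nu-2),\qquad n(\nu)=\tfrac12\nu(\nu-1)(\nu-2)(\nu-3).\tag{1}$$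
Then for every $\nu\ge3$ the variety $V(d(\nu),c(\nu),n(\nu))$ has an irreducible component disjoint from $B(d(\nu),c(\nu),n(\nu))$. For $\nu\ge4$ such a component can be chosen generically smooth of the expected dimension $\frac52\nu(\nu-1)$, and lying in a connected component of $V(d(\nu),c(\nu),n(\nu))$ that contains no curve of $B(d(\nu),c(\nu),n(\nu))$. Its members form Zariski pairs with all curves of $B(d(\nu),c(\nu),n(\nu))$: degree and singularities are the same, but the pairs (plane, curve) are not homeomorphic.

For $\nu=3$ this is a classical result of Zariski, which we take as given. For $\nu\ge4$ it is a special case of the following.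

**Theorem 2.** Let $\nu\ge4$, $d=d(\nu)$, and let $c'\ge0$, $n'\ge1$ be integers with $c'\le c(\nu)$ and $c'+n'\le c(\nu)+n(\nu)$. There is a curve $C\in V(d,c',n')$ such that

1. $V(d,c',n')$ is smooth at $C$ of the expected dimension $\frac{d(d+3)}2-n'-2c'$, which equals $\frac52\nu(\nu-1)$ for $(c',n')=(c(\nu),n(\nu))$;
2. no $C'\in V(d,c',n')$ for which $(\mathbb P^2,C')$ is homeomorphic to $(\mathbb P^2,C)$ is the branch curve of a finite morphism $S\to\mathbb P^2$ (of any degree) from a smooth connected surface for which all meridians of $C'$ act as transpositions. In particular, the whole connected component of $V(d,c',n')$ containing $C$ is disjoint from $B(d,c',n')$.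

Let us unpack this. If $f:S\to\mathbb P^2$ is a finite morphism of degree $N$ from a smooth surface, its branch curve $C'$ is the set of points over which $f$ is not étale. Over $\mathbb P^2\setminus C'$ it is a covering space, so there is a monodromy homomorphism $\varphi':\pi_1(\mathbb P^2\setminus C')\to S_N$. A *meridian* of $C'$ is a loop that runs from the base point to a point near a smooth point of $C'$, turns once around $C'$ in a small transversal disc, and returns the same way.

The numbers (1) belong to surfaces of degree $\nu$ in $\mathbb P^3$: for $\nu\ge 3$, these are the degree and the numbers of cusps and nodes of the branch curve of a generic projection to the plane. The case $\nu=3$ can be seen by hand. Project a cubic surface from a point not on it; after killing the quadratic term its equation is $z^3+3az+2b=0$, with forms $a,b$ on $\mathbb P^2$ of degrees $2$ and $3$. The discriminant is $a^3+b^2=0$ up to a constant, of degree $6$. For general $a,b$ the curves $a=0$ and $b=0$ meet transversally in $6$ points, where $(a,b)$ are local coordinates and $a^3+b^2=0$ is a cusp. By Bertini's theorem for the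 pencil spanned by $a^3$ and $b^2$ there are no other singularities for general $a,b$. So we obtain $(6,6,0)$, as in (1). The next triples are $(12,24,12)$ for $\nu=4$ and $(20,60,60)$ for $\nu=5$.

The question, then: does having the degree and singularities of such a branch curve force a curve to be a branch curve, at least componentwise? It was posed as a conjecture, with the answer "no" expected for each $\nu\ge3$ and known for $3\le\nu\le10$; the source of the problem is Michael Friedman, Maxim Leyenson, "On ramified covers of the projective plane I: Segre's theory and classification in small degrees, with Appendix by Eugenii Shustin", arXiv:0903.3359 (2009). It is also known that $B(d,c,n)$ consists of entire components of $V(d,c,n)$. We use neither fact below: from outside we take only Zariski's theorem for $\nu=3$, which Theorem 2 cannot reach because $n(3)=0$ leaves no room for $n'\ge1$.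

Two identities will be used all the time. Write $d,c,n$ for $d(\nu),c(\nu),n(\nu)$; then $c=d(\nu-2)$, and since $(\nu-2)(\nu+1)=d-2$,
$$n+2c=\tfrac{d(\nu-2)(\nu+1)}2=\tfrac{d(d-2)}2,\qquad \tfrac{d(d-3)}2-(n+c)=c-\tfrac d2 .\tag{2}$$
The first one gives the dimension $\frac{d(d+3)}2-\frac{d(d-2)}2=\frac52d$.

Theorem 2 implies the part $\nu\ge4$ of Theorem 1: as $n(\nu)\ge1$, take $(c',n')=(c,n)$. Since $V(d,c,n)$ is smooth at $C$, exactly one irreducible component passes through $C$; it is generically smooth of dimension $\frac52d$ and lies in the connected component of $C$. The assertion on Zariski pairs also follows once we know two things, proved in Steps 4 and 5 of Lemma 4: all curves in the connected component of $C$ give pairs homeomorphic to $(\mathbb P^2,C)$, and for curves in $B(d,c,n)$ the meridians act as transpositions.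

## The conditions imposed by nodes and cusps

Let $C=\{F=0\}$ be a plane curve with only nodes and cusps. At a singular point $z$ put $T_z=\mathcal O_z/(F,F_x,F_y)$ (in local coordinates). For a node $F=xy$ this is $\mathcal O/(x,y)$, of dimension $1$. For a cusp $F=y^2-x^3$ it is $\mathcal O/(y,x^2)$, with basis $1,x$, of dimension $2$. Let $Z(C)$ be the zero-dimensional scheme with $\mathcal O_{Z(C)}=\bigoplus_zT_z$, and $\mathcal J_{Z(C)}$ its ideal sheaf. From $0\to\mathcal J_{Z(C)}(m)\to\mathcal O(m)\to\mathcal O_{Z(C)}\to0$ and $H^1(\mathcal O(m))=0$ we get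
$$H^0(\mathcal O(m))\to\textstyle\bigoplus_zT_z\ \text{ is onto}\iff h^1(\mathcal J_{Z(C)}(m))=0 .\tag{3}$$
For example, for the cuspidal cubic $y^2=x^3$ the linear polynomials $1,x$ already span $T_z$, so $h^1(\mathcal J_{Z(C)}(1))=0$.

The semiuniversal deformations are $\psi_v=xy-v$ for a node and $\psi_{(u,v)}=y^2-x^3-ux-v$ for a cusp. The curve $y^2=x^3+ux+v$ is singular exactly at the points $(x,0)$ with $x$ a multiple root of the cubic. So it has a cusp for $(u,v)=0$, exactly one node and no other singularity for $(u,v)\neq0$ with $4u^3+27v^2=0$, and is smooth otherwise. Semiuniversality is the following textbook fact. For $F'$ near $F$ in a finite-dimensional family one has, on a fixed neighborhood of $z$,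
$$F'=U_{F'}\cdot\psi_{\varepsilon_z(F')}\circ\theta_{F'},\tag{4}$$
where $U_{F'}$ is a unit, $\varepsilon_z$ is holomorphic with $\varepsilon_z(F)=0$, and $\theta_{F'}$ is a coordinate system depending holomorphically on $F'$ whose image contains a fixed polydisc. Differentiate (4) at $F$ in the direction $g$. The derivatives of $U$ and $\theta$ contribute elements of the ideal $(F,F_x,F_y)$, so $[g]$ is the class of $U\cdot(\partial_{\dot\varepsilon}\psi)\circ\theta$. Since $\partial_v\psi=-1$, respectively $\partial_v\psi=-1$ and $\partial_u\psi=-x$, form a basis of $T_z$ (and $U$ is a unit), the differential of $\varepsilon_z$ at $F$ is $g\mapsto[g]\in T_z$ up to a linear isomorphism.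

**Lemma 3.** (i) *Let $s\mapsto F'_s$ be a family such that $s\mapsto\varepsilon_z(F'_s)$ is a submersion at $s_0$, and suppose $F'_{s_0}=0$ has a singular point $w$ near $z$. Then $\dot s\mapsto[\partial_{\dot s}F'_s|_{s_0}]\in T_w$ is onto. If several points $z$ are treated at once, and the map to all $\varepsilon_z$ together is a submersion, then the map to $\bigoplus_wT_w$ is onto, with at most one $w$ for each $z$.*

(ii) *Let $C=\{F=0\}\in V(d,c,n)$. Near $C$, $V(d,c,n)$ is the set $\{\varepsilon_z(F')=0\ \forall z\}$. If $h^1(\mathcal J_{Z(C)}(d))=0$, then $V(d,c,n)$ is smooth at $C$ of codimension $n+2c$ in $|\mathcal O(d)|$, with tangent space $H^0(\mathcal J_{Z(C)}(d))/\mathbb CF$.*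

*Proof.* (i) Differentiate (4) along $s$. The terms with $\dot U$ and $\dot\theta$ lie in the ideal defining $T_w$, because that ideal is generated by $\psi\circ\theta$ and its partial derivatives. What remains is $U\cdot(\partial_{\dot\varepsilon}\psi)\circ\theta$, and $\dot\varepsilon$ is arbitrary. If $w$ is a node, $\partial_v\psi=-1$ spans $T_w$. If $w$ is a cusp, then $z$ is a cusp and $\varepsilon_z=0$, and $\partial_u\psi=-x$, $\partial_v\psi=-1$ span $T_w$. The simultaneous version holds because the $\dot\varepsilon_z$ can then be chosen independently.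

(ii) A curve near $C$ is irreducible and has singularities only near those of $C$. Near a cusp of $C$ it has a cusp, a node or nothing; near a node it has a node or nothing. To have $c$ cusps it must keep every cusp; to have $n$ nodes it must then keep every node. So it lies in $V(d,c,n)$ iff all $\varepsilon_z$ vanish. The differential of $(\varepsilon_z)_z$ is $H^0(\mathcal O(d))\to\bigoplus T_z$ up to isomorphism. It is onto by (3), has kernel $H^0(\mathcal J_{Z(C)}(d))$, and $F$ lies in this kernel. $\square$

## A node born from a cusp forces two meridians to coincide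

Deform the cusp $y^2=x^3$ inside its semiuniversal deformation to $(u,v)=(-3\alpha^2,2\alpha^3)$, $\alpha\ne0$. Since $x^3-3\alpha^2x+2\alpha^3=(x-\alpha)^2(x+2\alpha)$, we get a node at $x=\alpha$ and a vertical tangent at $x=-2\alpha$.

**Definition.** A node $o$ of a curve $C$ is *born from a cusp* if it has a neighborhood $Q$ such that $(Q,C\cap Q)$ is isomorphic to a polydisc $\{|x|<r_1,|y|<r_2\}$ with the curve $y^2=(x-\alpha)^2(x+2\alpha)$, where $\alpha\ne0$, $2|\alpha|<r_1$, and all roots $y$ over $|x|\le r_1$ satisfy $|y|<r_2$.

In a tiny ball around the node the complement of $C$ has fundamental group $\mathbb Z^2$ and the two branch meridians are different. The point of the definition is that in the larger $Q$ the two branches join up and the group collapses. At a node of a branch curve with transposition monodromy the two meridians must act differently. So one such node is an obstruction, and a purely local one: we need not compute $\pi_1(\mathbb P^2\setminus C)$.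

**Lemma 4.** *If $C\in V(d,c',n')$ has a node $o$ born from a cusp, then $C$ has property 2 of Theorem 2.*

**Step 1: equal meridians at $o$.** This step shows that the meridians $m_1,m_2$ of the two branches at $o$ become equal in $\pi_1(\mathbb P^2\setminus C)$. Project $Q$ to the $x$-disc. Off $x=\alpha,-2\alpha$ the map $Q\setminus C\to\{|x|<r_1\}$ is a locally trivial fibration with fibre a disc minus two points, and $y=\text{const}$ of modulus close to $r_2$ is a section over the whole disc. Removing the two fibres over $\alpha,-2\alpha$ only enlarges $\pi_1$ (the inclusion is onto on $\pi_1$), and the group of the smaller space is generated by the fibre and by loops in the section. The latter die in $Q\setminus C$, because the section extends over the disc. So $\pi_1(Q\setminus C)$ is generated by the free group of a fibre, on two meridians $a,b$. Take the fibre very close to $x=-2\alpha$. Both roots then lie in a small bidisc around $(-2\alpha,0)$, and $a,b$ can be taken inside it. There $C$ is smooth (a simple vertical tangency), so the complement of $C$ in the bidisc has group $\mathbb Z$ and $a=b$. Hence $\pi_1(Q\setminus C)$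 is cyclic.

The curve $C\cap Q$ is irreducible: its normalization is $\{w:|w^2-2\alpha|<r_1\}$ with $x=w^2-2\alpha$, $y=(x-\alpha)w$. This is a double cover of the disc $|x|<r_1$ branched at $x=-2\alpha$, a point of that disc, so it is connected. Hence all positive meridians of $C$ in $Q$ are conjugate in $\pi_1(Q\setminus C)$, and so equal, as the group is abelian. In particular $m_1$ and $m_2$, joined to the base point by the same path, have the same image in $\pi_1(\mathbb P^2\setminus C)$.

**Step 2: distinct transpositions at nodes of branch curves.** Here we show: if $C'$ is the branch curve of $f:S\to\mathbb P^2$ as in property 2, then at each node of $C'$ the two local meridians act as distinct transpositions. Suppose both act as the same transposition. Let $b$ be a small ball around the node, with coordinates in which $C'=\{uv=0\}$. As $S$ is smooth, the connected components of $f^{-1}(b)$ correspond to the orbits of sheets over $b\setminus C'$. The component containing the two interchanged sheets is normal, connected, and a double cover of $b$ branched along both $u=0$ and $v=0$. A normal finite cover is determined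 by its restriction to $b\setminus C'$, and $w^2=uv$ is normal with this same restriction. So the component is $w^2=uv$, which is singular: a contradiction. (The allowed picture is a pair of separate double covers, $u=w_1^2$ on two sheets and $v=w_2^2$ on two others.)

**Step 3: transfer by a homeomorphism.** This step excludes every $C'$ with $(\mathbb P^2,C')$ homeomorphic to $(\mathbb P^2,C)$. Let $\Theta:(\mathbb P^2,C)\to(\mathbb P^2,C')$ be a homeomorphism. Cusps are points where the curve is a topological manifold and nodes are not, so $\Theta$ maps nodes to nodes. Inclusions of small concentric balls around a point of a curve induce isomorphisms on $\pi_1$ of the complement of the curve (conic structure). Choose balls $b_1\supset b_2$ around $o$ and $b_1'\supset b_2'$ around $\Theta(o)$ with $b_1'\supset\Theta(b_1)\supset b_2'\supset\Theta(b_2)$. On fundamental groups of complements, $b_2'\to b_1'$ is an isomorphism, so $b_2'\to\Theta(b_1)$ is injective; $\Theta(b_2)\to\Theta(b_1)$ is an isomorphism, so $b_2'\to\Theta(b_1)$ is surjective. Hence $b_2'\to\Theta(b_1)$ is an isomorphism, and therefore so is $\Theta(b_1)\to b_1'$.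 Thus $\Theta$ maps the local group at $o$ isomorphically onto the local group at $\Theta(o)$. The same argument at a smooth point, where the local group is $\mathbb Z$ generated by a meridian, shows that $\Theta$ maps meridians to meridians$^{\pm1}$. The two branches at $o$, minus $o$, are the two components of a punctured neighborhood in $C$. So $\Theta$ takes them to the two branches at $\Theta(o)$, and in the abelian local group $\Theta_*$ takes $m_1,m_2$ to the meridians of these branches, up to order and inversion.

If $C'$ were a branch curve as in Step 2 with monodromy $\varphi'$, then $\varphi'\circ\Theta_*$ would send $m_1,m_2$ to two distinct transpositions (a transposition is its own inverse). By Step 1, $m_1$ and $m_2$ are equal in $\pi_1(\mathbb P^2\setminus C)$. This is a contradiction.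

**Step 4: the whole connected component.** We show that all curves in the connected component of $C$ in $V=V(d,c',n')$ give pairs homeomorphic to $(\mathbb P^2,C)$. This component is a connected union of finitely many irreducible components, so it suffices to treat one irreducible component. It is the image of a connected manifold $\mathcal M$, namely a resolution. Pull back the family of curves to $\{C_m\}_{m\in\mathcal M}$. By Lemma 3(ii) all $\varepsilon_z$ vanish identically on $\mathcal M$, so by (4) the family is analytically a product near the singular points. Stratify $\mathbb P^2\times\mathcal M$ by the singular points of the curves, the smooth points of the curves, and the complement. For a single curve germ in the plane this stratification is Whitney (along each branch, secants from the singular point and tangents have the same limit), products preserve the Whitney conditions, and the strata are submersive over $\mathcal M$. As $\mathbb P^2\times\mathcal M\to\mathcal M$ is proper, Thom's first isotopy lemma says that the pairs $(\mathbb P^2,C_m)$ are locally trivial over $\mathcal M$, hence all homeomorphic.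

**Step 5: generic projections have transposition meridians.** This step connects property 2 with $B(d,c',n')$. Let $C'\in B(d,c',n')$ with generic projection $f:S\to\mathbb P^2$, and let $\ell\subset\mathbb P^2$ be a general line. Then $f^{-1}(\ell)\to\ell$ is the projection of a smooth hyperplane section $\Gamma\subset\mathbb P^{N-1}$ of $S$ from a general codimension-$2$ subspace; in other words, it is given by a general line in the dual space. A general line meets the irreducible dual hypersurface $\Gamma^\vee$ only in general points. In characteristic $0$ these are hyperplanes tangent to $\Gamma$ at exactly one point, with multiplicity exactly $2$. So all branch points of $f^{-1}(\ell)\to\ell$ are simple, and the meridians of $C'$ contained in $\ell$ act as transpositions. As $C'$ is irreducible, all its meridians are conjugate up to inversion, so all act as transpositions.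

By Steps 3 to 5 no curve in the connected component of $C$ lies in $B(d,c',n')$. $\square$

## Why one dual curve has too few cusps

Suppose we have an irreducible curve $C^*$ of degree $d$ with only nodes and cusps, with $h^1(\mathcal J_{Z(C^*)}(d))=0$, at least $c+1$ cusps, and at least $n+c$ nodes and cusps in total. Then $(\varepsilon_z)_z$ is a submersion, so each singular point can be kept or deformed independently of the others: turn a superfluous cusp into a node born from a cusp, smooth whatever else is superfluous, and Lemmas 3 and 4 finish the proof. So the problem is to find cusps in large number with independent conditions.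

The classical source of cusps is duality: flexes of a plane curve give cusps of the dual. The section after this one shows that the dual of a general nonspecial plane curve of genus $g$ has degree $k=4g+2$, exactly $9g=\frac94(k-2)$ cusps and otherwise nodes, and independent conditions. Can we simply take $k=d$? No: for $\nu=4$ we would have at most $\frac94\cdot10<24=c$, and for $\nu\ge5$ we have $c=d(\nu-2)\ge3d>\frac94(d-2)$. Smoothing a union of such duals of degrees $k_i$ with $\sum k_i=d$ does not help, since the total $\sum\frac94(k_i-2)$ is still below $\frac94d$. The number of cusps is linear in the degree, while $c$ grows like $d^{3/2}$.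

The way past this is not to spend the degree $d$ on each dual curve. An affine curve of degree $k$ can be inserted at an *ordinary $k$-fold point* of a curve $C_0$ of degree $d$: zoom in at the point with factor $t$, and replace the leading form $f$ by a polynomial $\Phi=f+(\text{lower order})$ whose singularities we like. One $C_0$ may have many $k$-fold points. We take
$$C_0=G_1\cup\dots\cup G_k\cup(l\text{ general lines}),$$
where $G_1,\dots,G_k$ are nodal curves of degree $e$ through the *same* $q$ points, so $d=ke+l$. With $k\approx e\approx\nu$, one needs about $c/(\tfrac94k)\approx\frac49\nu^2$ common points. A curve of degree $e$ has $\frac{e(e+3)}2\approx\frac12\nu^2$ parameters, and $\frac49<\frac12$. This is the margin on which the argument runs.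

*The case $\nu=4$ in numbers.* We want $(d,c,n)=(12,24,12)$. Take $k=6$ conics through $q=3$ points, so $e=2$, $l=0$. Each of the three sixfold points receives the dual of a smooth cubic, a sextic with $9$ cusps, for a total of $27\ge 24+1$ cusps. Any two conics meet in one further point, which gives $\binom62=15$ nodes. Altogether there are $42\ge36=24+12$ singular points. Keep $24$ cusps, turn the other $3$ into nodes (now there are $18$ nodes), and smooth $6$ of these $18$, leaving $12$, with at least one node born from a cusp among them.

Two demands on the inserted curve are visible now. Its conditions must be independent already on polynomials of degree $k-1$, because the leading form is frozen by $C_0$. And its leading form must be sufficiently arbitrary.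

## Duals of general nonspecial curves

Recall the bundle of principal parts $P^i(L)$ of a line bundle $L$ on a smooth curve: its fibre at $x$ is $H^0(L/L(-(i+1)x))$; locally, a section $f$ of $L$ induces $(f,f',\dots,f^{(i)})$. The sequences $0\to L+iK\to P^i(L)\to P^{i-1}(L)\to0$ give $\det P^1(L)=2L+K$ and $\det P^2(L)=3L+3K$ (additive notation).

**Proposition 5.** *Let $s\ge3$, $g=s-2$, $k=4s-6$ (so $k\equiv2\bmod4$, $k\ge6$, $g=\frac{k-2}4$; every such $k$ occurs). There is an irreducible plane curve $D$ of degree $k$ and geometric genus $g$ whose only singularities are $c_k:=9g=\frac{9(k-2)}4$ cusps and some nodes, with $h^1(\mathbb P^2,\mathcal J_{Z(D)}(k-1))=0$.*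

For $g=1$ this is the dual of a smooth cubic, with $9$ flexes giving $9$ cusps and no nodes.

**Step 1: generality of the line bundle.** This step collects the properties needed. Let $E$ be a smooth curve of genus $g$, $K=K_E$, and let $L\in\mathrm{Pic}^s(E)$ be general; $\mathrm{Pic}^s(E)$ has dimension $g$ and $s=g+2$. We use Riemann–Roch, and each exception is a locus that does not dominate $\mathrm{Pic}^s(E)$.

- (a) $h^1(L)=0$ and $h^0(L)=3$. Otherwise $K-L$ is effective of degree $g-4$, a locus of dimension $\le g-4$.
- (b) $h^0(L-x)=2$ for all $x$. Otherwise $h^1(L-x)>0$, so $L=K+x-F'$ with $F'\ge0$ of degree $g-3$: dimension $\le g-2$.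
- (c) $h^0(L-2x)=1$ for all $x$. Otherwise $L=K+2x-F$ with $F\ge0$, $\deg F=g-2$: dimension $\le g-1$.
- (d) The set of pairs $x\ne x'$ with $h^0(L-x-x')\ge2$ is finite, and for these $h^0(L-2x-2x')=0$. Indeed such pairs correspond to $L=K+x+x'-F$, $F\ge0$, $\deg F=g-2$. The parameter space $E\times E\times E^{(g-2)}$ is irreducible of dimension $g$ (empty if $g=1$), so fibres over a general $L$ are finite. The condition $h^0(L-2x-2x')=h^0(K-F-x-x')>0$ fails for general $(x,x',F)$, since $F+x+x'$ is then a general effective divisor of degree $g$, which imposes $g$ independent conditions on $H^0(K)$. So the condition defines a subset of dimension $<g$.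
- (e) Every divisor in $|L|$ has at least $s-2$ distinct points. Effective divisors of degree $s$ with at most $s-3=g-1$ distinct points form a set of dimension $\le g-1$.

**Step 2: the dual map.** We construct $D$ and find its degree. Put $V=H^0(L)$ and $\Lambda=\mathbb P(V)=|L|\cong\mathbb P^2$. By (b) and (c), $L$ defines an unramified morphism $\psi:E\to\Lambda^\vee$, and $V\otimes\mathcal O_E\to P^1(L)$ is surjective. Its kernel is the line bundle $-(K+2L)$. This gives $\tau:E\to\Lambda$, where $\tau(x)$ is the unique member of $|L|$ containing $2x$, with $H:=\tau^*\mathcal O(1)=K+2L$ and $\deg H=2g-2+2s=4s-6=k$.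

Locally write $\psi=(x,y(x))$. The line $Y=mX+b$ corresponds to a divisor containing $2x$ iff $m=y'$ and $b=y-xy'$. So $\tau=(y',\,y-xy')$ in the coordinates $(m,b)$, and $d\tau=(y'',-xy'')$. The ramification divisor $\Gamma$ of $\tau$ is therefore the zero divisor of $y''$. That is the Wronskian, the determinant of $V\otimes\mathcal O\to P^2(L)$: for the sections $1,x,y$ the matrix is triangular with diagonal $1,1,y''$ (up to constants). It is not identically zero, because the image of $\psi$ is not a line. Hence
$$\Gamma\sim3K+3L,\qquad\deg\Gamma=6(g-1)+3(g+2)=9g .$$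
Where $\tau$ is unramified, its branch has direction $(1,-x)$ in the $(m,b)$-plane. So its tangent is the line $b=y(x)-xm$, that is, the pencil $\Lambda_x\subset\Lambda$ of divisors containing $x$.

*$\tau$ is birational onto $D:=\tau(E)$.* Otherwise, for general $x$ there is $x'\ne x$ with $\tau(x)=\tau(x')$, at a smooth point of $D$ over which $\tau$ is unramified; the tangents agree, so $\Lambda_x=\Lambda_{x'}$. Every divisor in $|L|$ containing $x$ then contains $x'$, so $h^0(L-x-x')=2$ for infinitely many pairs, contradicting (d). Hence $\deg D=k$, and $D$ is irreducible of geometric genus $g$.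

**Step 3: singularities.** This step shows that $D$ has exactly $9g$ cusps and otherwise only nodes. The preimages of $\delta\in D$ under $\tau$ are the multiple points of the divisor $\delta$. By (e), there are three possibilities.

- $\delta$ has exactly one multiple point, of multiplicity $2$. There is one preimage, at which $y''\ne0$. So $D$ is smooth at $\delta$.
- $\delta$ has exactly one multiple point, of multiplicity $3$. In suitable affine coordinates $y=\alpha x^3+\dots$ with $\alpha\ne0$, and $\tau=(3\alpha x^2+\dots,-2\alpha x^3+\dots)$. This is an ordinary cusp, and $\Gamma$ has multiplicity $1$ there.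
- $\delta$ has two double points $x\ne x'$. There are two smooth branches with tangents $\Lambda_x,\Lambda_{x'}$. If these were equal, we would have $h^0(L-x-x')=2$, and $h^0(L-2x-2x')>0$ because of $\delta$, contradicting (d). So $\delta$ is a node.

Thus $\Gamma$ is reduced, and the number of cusps is $\deg\Gamma=9g=c_k$.

**Step 4: cohomology.** It remains to prove $h^1(\mathcal J_{Z(D)}(k-1))=0$. Multiplication by the equation of $D$, which lies in $\mathcal J_{Z(D)}$, gives
$$0\to\mathcal O(-1)\to\mathcal J_{Z(D)}(k-1)\to\mathcal J_{Z(D)/D}(k-1)\to0,$$
and since $h^1(\mathcal O(-1))=h^2(\mathcal O(-1))=0$, we have $h^1(\mathcal J_{Z(D)}(k-1))=h^1(D,\mathcal J_{Z(D)/D}(k-1))$. We describe the ideal $\mathcal J_{Z(D)/D}$ on $E$. At a node with preimages $a,b$ it is the maximal ideal, which is $\tau_*\mathcal O_E(-a-b)$. At a cusp $x=t^2$, $y=t^3$ it is $(y,x^2)=(t^3,t^4)\,\mathbb C\{t^2,t^3\}=t^3\mathbb C\{t\}$, that is, $\tau_*\mathcal O_E(-3p)$. Let $\Delta$ be the conductor divisor: $a+b$ at nodes, $2p$ at cusps. Then the ideal is $\tau_*\mathcal O_E(-\Delta-\Gamma)$, and adjunction says $K=(k-3)H-\Delta$. So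
$$\mathcal J_{Z(D)/D}(k-1)=\tau_*\mathcal O_E((k-1)H-\Delta-\Gamma)=\tau_*\mathcal O_E(K+2H-\Gamma).$$
As $\tau$ is finite, Serre duality gives
$$h^1=h^0(\Gamma-2H)=h^0(3K+3L-2K-4L)=h^0(K-L)=h^1(L)=0 .\qquad\square$$

*Remark.* By the genus formula $D$ has $n_k=\frac{(k-1)(k-2)}2-g-c_k$ nodes, so $n_k+2c_k=\frac{(k-1)(k-2)}2+8g=\frac{k(k+1)}2-3$. Polynomials of degree $k-1$ in the plane form a space of dimension $\frac{k(k+1)}2$, and the three first partial derivatives of the equation of $D$ always lie in the kernel of the map to $\bigoplus T_z$. So Proposition 5 says that these three span the kernel, and no curve of degree $k$ with independent conditions in degree $k-1$ (and linearly independent partial derivatives) can impose more of them.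

**Corollary 6.** *Fix a line $\ell\subset\mathbb P^2$. There is a nonempty Zariski open $U\subset|\mathcal O_\ell(k)|$ such that every divisor in $U$ consists of $k$ distinct points and equals $D'\cap\ell$ for some irreducible $D'$ of degree $k$ with exactly $c_k$ cusps, $n_k$ nodes, no other singularities, and $h^1(\mathcal J_{Z(D')}(k-1))=0$.*

*Proof.* Move $D$ by a projective transformation so that $\ell$ is transversal to it; then $\ell$ misses $\mathrm{Sing}\,D$. Let $\mathcal D\subset V(k,c_k,n_k)$ be the set of curves $D'$ as described and transversal to $\ell$. The schemes $Z(D')$ form a flat family over $V(k,c_k,n_k)$, so by semicontinuity $\mathcal D$ is open in $V(k,c_k,n_k)$; in particular it is constructible. As $\ell$ misses $Z(D)$, there is a sequence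
$$0\to\mathcal J_{Z(D)}(k-1)\to\mathcal J_{Z(D)}(k)\to\mathcal O_\ell(k)\to0 .$$
From $h^1(\mathcal J_{Z(D)}(k-1))=0$ we read off $h^1(\mathcal J_{Z(D)}(k))=0$ and that $H^0(\mathcal J_{Z(D)}(k))\to H^0(\mathcal O_\ell(k))$ is onto. By Lemma 3(ii), $\mathcal D$ is smooth at $D$ with tangent space $H^0(\mathcal J_{Z(D)}(k))/\mathbb CF$ ($F$ the equation of $D$), so $\mathcal D\to|\mathcal O_\ell(k)|$, $D'\mapsto D'\cap\ell$, is a submersion at $D$. Its image contains a nonempty classical open set and is constructible (Chevalley), so it contains a nonempty Zariski open set. $\square$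

## Nodal curves of degree $e$ through $q$ common points

Let $e\ge2$, $0\le h\le\frac{(e-1)(e-2)}2$, $q=3e+h-3$, $l\ge0$, $k$ as in Proposition 5, and $d=ke+l$. By Severi there is an irreducible nodal curve $G=\{\gamma=0\}$ of degree $e$ and geometric genus $h$. Let $\mathbf n:\hat G\to G$ be the normalization, $H$ the pullback of a line, $\Sigma$ the sum of all preimages of nodes, and
$$N=K_{\hat G}+3H=eH-\Sigma,\qquad\deg N=3e+2h-2 .$$
Sections of $N$ are first-order deformations of $G$ that keep the nodes. We impose $q$ points and want a pencil of sections left, without base points.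

**Lemma 7.** *For general $p_1,\dots,p_q\in\hat G$ and $P=\sum p_j$: $h^1(N(-P))=0$, $h^0(N(-P))=2$, and $N(-P)$ is base point free.*

*Proof.* The degree of $N(-P)$ is $(3e+2h-2)-(3e+h-3)=h+1$, so its Euler characteristic is $2$. Since $q\ge h$, every class of degree $q$ on $\hat G$ is effective. So as $P$ varies, $N(-P)$ fills $\mathrm{Pic}^{h+1}(\hat G)$, and for general $P$ it is a general line bundle $M$ of degree $h+1$. If $h^1(M)\ne0$, then $K_{\hat G}-M$ is effective of degree $h-3$, which does not happen for general $M$. So $h^1(M)=0$ and $h^0(M)=2$. If $x$ were a base point, then $h^0(M-x)=2$ while $\chi(M-x)=1$, so $h^1(M-x)>0$ and $M=K_{\hat G}+x-F$ with $F\ge0$ of degree $h-2$. Such $M$ form a locus of dimension $\le h-1$. $\square$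

Fix such $p_j$, and regard them also as distinct smooth points of $G\subset\mathbb P^2$. Let $W$ be the germ at $G$ of the space of degree $e$ curves keeping all nodes of $G$ and passing through $p_1,\dots,p_q$. The differentials of these conditions are the evaluations at the nodes and at the $p_j$. They are independent: from
$$0\to\mathcal O\to\mathcal J_{\mathrm{nodes}\cup P}(e)\to\mathbf n_*\mathcal O_{\hat G}(eH-\Sigma-P)\to0$$
we get $h^1(\mathcal J_{\mathrm{nodes}\cup P}(e))=h^1(N(-P))=0$. So $W$ is smooth, with tangent space $H^0(\mathcal J_{\mathrm{nodes}\cup P}(e))/\mathbb C\gamma=H^0(\hat G,N(-P))$ of dimension $2$. Take for $W$ a small ball, with curves $G_u=\{\gamma_u=0\}$, $G_0=G$. They are irreducible, nodal, of genus $h$, smooth at the $p_j$. By semicontinuity of $h^1(\mathcal J_{\mathrm{nodes}\cup P}(e))$ they satisfy $h^1(N_u(-P))=0$, where $N_u$ is the bundle $N$ for $G_u$. For $\nu=4$, the family $W$ is a piece of the net of conics through three points.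

**Lemma 8.** *For $(u_1,\dots,u_k)\in W^k$ outside a set of measure zero: (1) any two of the $G_{u_i}$ meet in $e^2$ distinct points (so transversally, at smooth points of both); (2) no three share a point outside $P$; (3) for every $j$ the $k$ tangent directions at $p_j$ form a divisor belonging to the set $U$ of Corollary 6, with $\ell=\mathbb P(T_{p_j}\mathbb P^2)$.*

**Step 1: proof of (1).** The aim is to exhibit one good pair. The set of $(u,u')\in W^2$ for which $G_u\cap G_{u'}$ is not $e^2$ distinct points is the image, under the proper map $W^2\times\mathbb P^2\to W^2$, of the analytic set where $\gamma_u=\gamma_{u'}=0$ fails to be transversal. By Remmert it is analytic, so it suffices that it is not all of $W^2$. By Lemma 7 choose $\sigma_0\in H^0(N(-P))$ with simple zeros as a section of $N(-P)$, vanishing (as such) neither at the $p_j$ nor at preimages of nodes. As a section of $N$ it then also has only simple zeros. Take an arc $u(t)$ in $W$ with $u(0)=0$ and tangent $\sigma_0$: $\gamma_{u(t)}=\gamma+t\dot\gamma+O(t^2)$. On $\hat G$ the section $\mathbf n^*\dot\gamma$ of $eH$ has as zero divisor the zeros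 of $\sigma_0$ in $N$ plus $\Sigma$; it is reduced of degree $e^2$. So $\mathbf n^*\gamma_{u(t)}=t(\mathbf n^*\dot\gamma+O(t))$ has $e^2$ simple zeros for small $t\ne0$.

These zeros are distinct on $\hat G$; to see that they are distinct in $\mathbb P^2$ we check that none lies over a node of $G$. At a node of $G$ given by $XY=0$, the curve $G_{u(t)}$ keeps its node, so $\gamma_{u(t)}=\text{unit}\cdot(X-t\alpha(Y,t))(Y-t\beta(X,t))$. Hence $\dot\gamma=-\text{unit}\cdot(\alpha Y+\beta X)$ on $G$. On the branch $X=0$ this is $-\text{unit}\cdot\alpha(Y,0)Y$; it vanishes to order exactly $1$ at the node, because $\sigma_0$ does not vanish at the preimage, and so $\alpha(0,0)\ne0$. Likewise $\beta(0,0)\neq0$. Then $\gamma_{u(t)}(0,0)=\text{unit}\cdot t^2\alpha(0,t)\beta(0,t)\ne0$ for small $t\ne0$. So we get $e^2$ distinct intersection points in $\mathbb P^2$, and by Bézout all intersection multiplicities are $1$.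

**Step 2: proof of (2).** First, no $y\notin P$ lies on all $G_u$. If $y$ is a smooth point of $G$, all sections of $N(-P)$ would vanish at $y$, contrary to Lemma 7. If $y$ is a node of $G$, then $\gamma_{u(t)}(y)\ne0$ by Step 1. If $y\notin G$, there is nothing to show. Now let $W^{2,\circ}$ be the set of good pairs of (1), a connected manifold. Over it the points of $G_u\cap G_{u'}$ vary locally analytically, so the set of $(u,u',u'')\in W^{2,\circ}\times W$ such that a point of $G_u\cap G_{u'}\setminus P$ lies on $G_{u''}$ is analytic. If it were everything, then for a good $(u,u')$ the irreducible $W$ would be the finite union of the analytic sets $\{u'':y\in G_{u''}\}$, $y\in G_u\cap G_{u'}\setminus P$. So one of them would be all of $W$, and that $y$ would lie on all $G_{u''}$, which we excluded. Hence it is a proper analytic subset, of measure zero.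

**Step 3: proof of (3).** We show that the tangents at $p_j$ move freely. A section of $N(-P)$ not vanishing at $p_j$ corresponds to a $\dot\gamma$ whose restriction to $G$ vanishes to order exactly $1$ at $p_j$. So the differential of $\dot\gamma$ at $p_j$ is not proportional to that of $\gamma$, and the tangent direction moves to first order. Hence $u\mapsto T_{p_j}G_u\in\mathbb P^1$ is nonconstant, so it is open, and the image of $W^k\to(\mathbb P^1)^k$ is open. It is not contained in the proper closed subset of $(\mathbb P^1)^k$ lying over the complement of $U$. So the preimage of that complement is a proper analytic subset of $W^k$. $\square$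

Fix such $G_i:=G_{u_i}$ and $l$ general lines $R_1,\dots,R_l$, and put
$$C_0=G_1\cup\dots\cup G_k\cup R_1\cup\dots\cup R_l=\{F_0=0\},\qquad\deg C_0=d .$$
Its singularities are ordinary $k$-fold points $p_1,\dots,p_q$ and a finite set $X$ of nodes. Let $Z_0$ be the scheme with ideal $\mathfrak m^k$ at each $p_j$ and $\mathfrak m$ at each $x\in X$.

We use residual sequences: for a scheme $Z$ and a curve $A$ of degree $a$,
$$0\to\mathcal J_{Z:A}(m-a)\to\mathcal J_Z(m)\to\mathcal T\to0,$$
where $\mathcal J_{Z:A}$ consists of the functions whose product with the equation of $A$ lies in $\mathcal J_Z$, and the trace $\mathcal T$ is the image of $\mathcal J_Z(m)$ in $\mathcal O_A(m)$. For instance, if $A$ is smooth at a point, then $\mathfrak m^i:A=\mathfrak m^{i-1}$ there, and the trace of $\mathfrak m^i$ is $\mathcal O_A(-ip)$.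

**Lemma 9.** $h^1(\mathbb P^2,\mathcal J_{Z_0}(d))=0$.

*Proof.* Let $A_i=G_1\cup\dots\cup G_i$, and let $Z_i'$ have ideal $\mathfrak m^i$ at the $p_j$ and $\mathfrak m$ at the other singular points of $A_i$. We show $h^1(\mathcal J_{Z_i'}(ie))=0$ by induction on $i$; for $i=0$ this is $h^1(\mathcal O)=0$. For $i\ge1$ take the residual sequence with respect to $G_i$. The residual ideal is $\mathfrak m^{i-1}$ at $p_j$, and trivial at the singular points lying on $G_i$ outside $P$. By Lemma 8 no singular point of $A_{i-1}$ outside $P$ lies on $G_i$. So the residual scheme is $Z'_{i-1}$: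
$$0\to\mathcal J_{Z'_{i-1}}((i-1)e)\to\mathcal J_{Z_i'}(ie)\to\mathcal T\to0 .$$
Write the intersection divisor of $A_{i-1}$ with $G_i$ as $(i-1)P+Y\sim(i-1)eH$ on $\hat G_i$. The trace is
$$\mathcal T=\mathbf n_*\mathcal O_{\hat G_i}(ieH-iP-Y-\Sigma_i)=\mathbf n_*\mathcal O_{\hat G_i}(eH-\Sigma_i-P)=\mathbf n_*N_i(-P),$$
and $h^1(\mathcal T)=0$. With the induction hypothesis, $h^1(\mathcal J_{Z'_i}(ie))=0$. When a general line $R$ is added to a curve $A$ of degree $a$, the residual scheme is that of $A$, and the trace is $\mathcal O_R(a+1-a)=\mathcal O_R(1)$, with $h^1=0$. $\square$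

## Gluing dual curves into the $k$-fold points

Choose affine coordinates with all $p_j$ and $X$ at finite distance. Let $f_j$ be the leading form, of degree $k$, of $F_0$ at $p_j$. Its zeros are the $k$ tangent directions at $p_j$. View $T_{p_j}\mathbb P^2=\mathbb C^2$ inside a projective plane with line at infinity $\ell=\mathbb P(T_{p_j}\mathbb P^2)$. By Lemma 8(3) and Corollary 6 there is an irreducible polynomial $\Phi_j=f_j+a_j^0$, $\deg a_j^0\le k-1$, defining a curve with $c_k$ cusps and $n_k$ nodes, all in $\mathbb C^2$, and smooth elsewhere. By (3),
$$\mathbb C[x,y]_{\le k-1}\to\bigoplus_{z\in\mathrm{Sing}\,\Phi_j}T_z\quad\text{is onto.}\tag{5}$$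

**Proposition 10.** *For each cusp of each $\Phi_j$ prescribe "keep", "node" or "smooth". For each node of each $\Phi_j$ and each $x\in X$ prescribe "keep" or "smooth", such that for each $i$ some node in $R_i\cap G_1$ is to be smoothed. Then there is an irreducible curve $C$ of degree $d$ whose singular points correspond exactly to the kept cusps (cusps), and to the kept nodes and the cusps with prescription "node" (nodes). The latter nodes are born from a cusp. Moreover $h^1(\mathcal J_{Z(C)}(d))=0$.*

**Step 1: a family with a rescaled limit.** We set up a family in which zooming in at $p_j$ gives $\Phi_j$ in the limit. By Lemma 9 the map $H^0(\mathcal O(d))\to\bigoplus_j\mathcal O/\mathfrak m_{p_j}^k\oplus\bigoplus_{x\in X}\mathbb C$ is onto; choose a linear section $\sigma$. For $a=(a_j)$, $a_j\in\mathbb C[x,y]_{\le k-1}$, $b\in\mathbb C^X$ and $t\in\mathbb C$, let $\sigma_t(a,b)$ be the value of $\sigma$ on the data with $(k-1)$-jet at $p_j$ having coefficients $t^{k-|\alpha|}a_{j,\alpha}$, and with values $b_x$ at $x\in X$. Put $F_{t,a,b}=F_0+\sigma_t(a,b)$ and $\Psi_j(t,a,b)(\xi)=t^{-k}F_{t,a,b}(p_j+t\xi)$. A jet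 coefficient $t^{k-|\alpha|}a_{j,\alpha}$ contributes $t^{-k}t^{k-|\alpha|}t^{|\alpha|}a_{j,\alpha}\xi^\alpha=a_{j,\alpha}\xi^\alpha$. So
$$\Psi_j=f_j+O(t)+a_j+\sum_{|\alpha|\ge k}t^{|\alpha|-k}\,\mathrm{coef}_\alpha(\sigma_t(a,b))\,\xi^\alpha,\tag{6}$$
where $\mathrm{coef}_\alpha$ is taken at $p_j$. This is polynomial in $t,a,b,\xi$. Since $\sigma_0(a,b)=\sigma(0,b)$, at $t=0$, $b=0$ we get $\Psi_j=f_j+a_j$, and at $(0,a^0,0)$ we get $\Psi_j=\Phi_j$.

**Step 2: all singularities are controlled at once.** Near $(0,a^0,0)$ consider
$$\mathcal E(t,a,b)=\Big(\big(\varepsilon_z(\Psi_j(t,a,b))\big)_{j,\,z\in\mathrm{Sing}\,\Phi_j},\ \big(\varepsilon_x(F_{t,a,b})\big)_{x\in X}\Big),\qquad\mathcal E(0,a^0,0)=0 ;$$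
we show that it is a submersion in $(a,b)$. At $(0,a^0,0)$ the $a$-derivative of the first block is $\dot a\mapsto([\dot a_j])$ up to isomorphism, which is onto by (5). The $a$-derivative of the second block is $0$, because $F_{0,a,b}=F_0+\sigma(0,b)$ does not depend on $a$. The $b$-derivative of the second block is an isomorphism, because $\sigma(0,\dot b)$ has value $\dot b_x$ at $x$. So $\partial\mathcal E/\partial(a,b)$ is onto. Hence for all small $t$ and small values $\eta$ there is $(a,b)$ near $(a^0,0)$ with $\mathcal E(t,a,b)=\eta$, and $\mathcal E(t,\cdot)$ is a submersion there.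

Take $t_\mu\to0$, $t_\mu\ne0$, and $\eta_\mu\to0$ of the prescribed types, with solutions $(a_\mu,b_\mu)\to(a^0,0)$. The types are as follows. For a cusp: $0$ for "keep", $(u,v)=(-3\alpha^2,2\alpha^3)$ with $\alpha\ne0$ for "node", and $(u,v)$ off the discriminant $4u^3+27v^2=0$ for "smooth". For a node: $0$ for "keep", $v\ne0$ for "smooth". The map $\theta$ in (4) is onto a fixed polydisc; choose $r_1,r_2$ inside it with $r_1^{3/2}<r_2$. For $\alpha$ small, the requirements in the definition of a node born from a cusp then hold on $\{|x|<r_1,|y|<r_2\}$, and $\xi\mapsto p_j+t_\mu\xi$ carries this neighborhood to one in $\mathbb P^2$. So prescription "node" yields nodes born from a cusp. Put $F_\mu=F_{t_\mu,a_\mu,b_\mu}\to F_0$ and let $\Psi_{j,\mu}\to\Phi_j$ be the corresponding rescalings. We claim that $C=\{F_\mu=0\}$ is as desired for large $\mu$.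

**Step 3: no other singularities.** We must see that nothing uncontrolled appears, in particular between the scales $|t_\mu|$ and $1$ near $p_j$. Outside small balls $B_j\ni p_j$ this is clear by compactness and the control by $\varepsilon_x$ near $x\in X$. Choose $B_j$ so that $F_0$ has in $\bar B_j$ only the critical point $p_j$, of Milnor number $(k-1)^2$ (ordinary $k$-fold point). So $F_\mu$ has $(k-1)^2$ critical points in $B_j$, with multiplicity. On the other side, $f_j$ has distinct linear factors, so the leading forms $\partial_xf_j,\partial_yf_j$ of the partial derivatives of $\Phi_j$ have no common factor. Hence by Bézout $\Phi_j$ has exactly $(k-1)^2$ critical points in $\mathbb C^2$. So $\Psi_{j,\mu}$ has $(k-1)^2$ critical points in some fixed ball $|\xi|<r$, all close to those of $\Phi_j$. These already account for all critical points of $F_\mu$ in $B_j$. Those near critical points of $\Phi_j$ with nonzero value are not on the curve; the others are near $\mathrm{Sing}\,\Phi_j$ and controlled by $\varepsilon_z$.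

**Step 4: $h^1(\mathcal J_{Z(C)}(d))=0$.** For the fixed $t_\mu\ne0$ the family $F_{t_\mu,a,b}$ is affine linear in $(a,b)$, so its derivatives are elements of $H^0(\mathcal O(d))$, and $\mathcal E(t_\mu,\cdot)$ is a submersion at the solution. Each $z$ or $x$ contributes at most one singular point of $C$. Passing from $\Psi_j$ to $F$ is a linear coordinate change and a nonzero factor, which do not affect the statement of Lemma 3(i). By its simultaneous version, $H^0(\mathcal O(d))\to\bigoplus_{w\in\mathrm{Sing}\,C}T_w$ is onto, and (3) gives the claim.

**Step 5: irreducibility.** We show that $F_\mu$ is irreducible for large $\mu$. Suppose $F_\mu=A_\mu B_\mu$ with nonconstant factors for infinitely many $\mu$. After normalizing and passing to a subsequence, the degrees are constant, $A_\mu\to A_0$ and $B_\mu\to B_0$ projectively, and $A_0B_0=F_0$ up to a factor.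

Suppose first that $A_0$ contains exactly $m$ of the $G_i$, with $0<m<k$. Take $v$ with $f_1(v)\ne0$. Then $F_0(p_1+\zeta v)$ has a zero of order exactly $k$ at $\zeta=0$, so $F_\mu(p_1+\zeta v)$ has exactly $k$ zeros in a fixed disc $|\zeta|<\epsilon$. Here $\Psi_{1,\mu}(\xi v)\to\Phi_1(\xi v)$, where now $\xi\in\mathbb C$, and the limit is a polynomial of degree exactly $k$ in $\xi$; so all those $k$ zeros satisfy $|\zeta|<r|t_\mu|$ for a suitable $r$. Since $A_0(p_1+\zeta v)$ and $B_0(p_1+\zeta v)$ have zeros of orders $m$ and $k-m$ at $\zeta=0$, $A_\mu(p_1+\zeta v)$ has exactly $m$ zeros in $|\zeta|<\epsilon$ and $B_\mu(p_1+\zeta v)$ has $k-m$. All of them are zeros of $F_\mu$, so they lie in $|\zeta|<r|t_\mu|$. Write $A_\mu(p_1+t_\mu\xi)=\alpha_\mu\tilde A_\mu(\xi)$ and $B_\mu(p_1+t_\mu\xi)=\beta_\mu\tilde B_\mu(\xi)$, $\xi\in\mathbb C^2$, where $\tilde A_\mu,\tilde B_\mu$ have maximal coefficient of modulus $1$. On a subsequence $\tilde A_\mu\to\tilde A\ne0$ and $\tilde B_\mu\to\tilde B\ne0$, and $\tilde A_\mu\tilde B_\mu$ is a multiple of $\Psi_{1,\mu}\to\Phi_1\ne0$. So $\tilde A\tilde B=\kappa\Phi_1$ with $\kappa\ne0$.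 As $\Phi_1$ is irreducible, $\tilde A$ or $\tilde B$ is a nonzero constant. But on the line $\mathbb Cv$ each of $\tilde A_\mu,\tilde B_\mu$ has at least one zero with $|\xi|<r$, contradicting convergence to a nonzero constant.

So, say, all $G_i$ lie in $A_0$, and $B_0$ is a nonempty union of lines $R_i$ (impossible if $l=0$). Take a line $R_i\subset B_0$ and the node in $R_i\cap G_1$ prescribed to be smoothed. Near it $A_0=0$ and $B_0=0$ are smooth and transversal. So $A_\mu=0$ and $B_\mu=0$ meet nearby and $F_\mu=0$ is singular there, contradicting the prescription. $\square$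

## The number of available singular points

If everything is kept, the number of cusps is $c^*=qc_k$. The set $X$ consists of the nodes of the $G_i$, the intersections of the $G_i$ outside $P$, those of lines with the $G_i$, and those of lines with each other:
$$|X|=k\Big[\tfrac{(e-1)(e-2)}2-h\Big]+\tbinom k2(e^2-q)+lke+\tbinom l2 .$$
Each $p_j$ gives $\delta_k=\frac{(k-1)(k-2)}2-g$ nodes and cusps, and $\binom k2-\delta_k=k-1+g$. So the total number of nodes and cusps is
$$\delta^*=k\Big[\tfrac{(e-1)(e-2)}2-h\Big]+\tbinom k2e^2-q(k-1+g)+lke+\tbinom l2 .$$
Here $k\frac{(e-1)(e-2)}2+\binom k2e^2=\frac{k^2e^2-3ke}2+k$, while for $d=ke+l$ we have $\frac{d(d-3)}2=\frac{k^2e^2-3ke}2+lke+\frac{l^2-3l}2$. Subtracting,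
$$\tfrac{d(d-3)}2-\delta^*=k(h-1)+q(k-1+g)-l.\tag{7}$$
For $\nu=4$ with the conics above: $54-42=12$, and the right side is $-6+3\cdot6=12$.

**Lemma 11.** *Assume $d=d(\nu)$, $c^*\ge c+1$ and $\delta^*\ge n+c+l$. Then Theorem 2 holds for $\nu$.*

*Proof.* Let $c'\le c$, $n'\ge1$, $c'+n'\le c+n$. Keep $c'$ cusps and turn the other $c^*-c'\ge1$ into nodes; there are then $\delta^*-c'$ nodes available. We must smooth $\delta^*-c'-n'\ge\delta^*-c-n\ge l$ of them, where a node born from a cusp is smoothed by prescribing "smooth" for that cusp. Include among the smoothed nodes one node of $R_i\cap G_1$ for each of the $l$ lines, and do not smooth one chosen node born from a cusp. This is possible: at least $l$ nodes are smoothed, and at least $n'\ge1$ survive. Proposition 10 yields $C\in V(d,c',n')$ with $h^1(\mathcal J_{Z(C)}(d))=0$. Lemma 3(ii) gives smoothness of codimension $n'+2c'$, that is, property 1; for $(c',n')=(c,n)$ the dimension is $\frac52d$ by (2). Lemma 4 gives property 2. $\square$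

## Parameters for every $\nu\ge4$

We need $k\equiv2\pmod4$, $k\ge6$, $e\ge2$, $l\ge0$ with $ke+l=d$, and $q,h$ with $h=q+3-3e$. Take
$$q=\lfloor c/c_k\rfloor+1 .$$
Then $c^*=qc_k\ge c+1$ and $qc_k-c\le c_k$. By (2) and (7), the condition $\delta^*\ge n+c+l$ reads $k(q+2-3e)+q(k-1+g)\le c-\frac d2$. Using $2k-1+g=\frac{9k-6}4=c_k+3$ and $ke=d-l$, this becomes
$$(qc_k-c)+3q+2k+3l\le\tfrac52d .\tag{8}$$
The condition $0\le h\le\frac{(e-1)(e-2)}2$ reads
$$3e-3\le q\le\tfrac{e(e+3)}2-2 .\tag{9}$$

**Step 1: $\nu=4$.** Here $d=12$, $c=24$; take $k=6$, $c_k=9$, $e=2$, $l=0$, so $q=3$ and $h=0$. Condition (9) is $3\le3\le3$, and (8) is $3+9+12=24\le30$.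

**Step 2: the choice for $\nu\ge5$.** This step picks $k$ near $\nu$ in the right residue class. Let $j\in\{-1,0,1,2\}$ with $j\equiv\nu-2\pmod4$, and
$$k=\nu-j,\qquad e=\nu+j-1,\qquad l=j(j-1)\in\{2,0,0,2\}.$$
Then $ke+l=\nu(\nu-1)-j(j-1)+l=d$, $k\equiv2\pmod4$, $k\ge6$, $e\ge3$, and $c_k=\frac94(\nu-2-j)$. Hence
$$\frac c{c_k}=\frac{4d}9\rho,\qquad\rho=\frac{\nu-2}{\nu-2-j},\qquad\frac{4d}9\rho<q\le\frac{4d}9\rho+1 .$$
The values that occur are $\nu=6,10,\dots$ for $j=0$; $\nu=7,11,\dots$ for $j=1$; $\nu=8,12,\dots$ for $j=2$; $\nu=5,9,\dots$ for $j=-1$.

**Step 3: condition (8).** We bound the left side. Since $qc_k-c\le c_k$, $c_k+2k=\frac{17k-18}4$ and $3q\le\frac{4d}3\rho+3$, (8) follows from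
$$\tfrac{17k-18}4+3+3l+\tfrac{4d}3\rho\le\tfrac52d .$$
Multiplying by $4$, we get the following.

- $j=0$ ($\nu\ge6$, $\rho=1$): need $17\nu-6\le\frac{14}3d$; true since $d\ge5\nu$.
- $j=1$ ($\nu\ge7$, $\rho\le\frac54$): suffices $17\nu-23\le\frac{10}3d$; true since $d\ge6\nu$.
- $j=-1$, $\nu\ge9$ ($\rho<1$): suffices $17\nu+35\le\frac{14}3d$; true since $d\ge8\nu$.
- $j=2$, $\nu\ge12$ ($\rho\le\frac54$): suffices $17\nu-16\le\frac{10}3d$; true since $d\ge11\nu$.

Two values are checked directly in (8). For $\nu=5$ ($j=-1$): $d=20$, $c=60$, $k=6$, $e=3$, $l=2$, $q=7$, and $3+21+12+6=42\le50$. For $\nu=8$ ($j=2$): $d=56$, $c=336$, $k=6$, $e=9$, $l=2$, $q=38$, and $6+114+12+6=138\le140$.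

**Step 4: lower bound in (9).** We need $q\ge3e-3$, and use $q>\frac{4d}9\rho$.

- $j=0$: for $\nu=6$, $q=14\ge12$. For $\nu\ge10$, $\frac49\nu(\nu-1)\ge3(\nu-1)>3\nu-6=3e-3$.
- $j=1$ ($\nu\ge7$, $\rho>1$): $\frac49\nu(\nu-1)\ge3(\nu-1)=3e-3$.
- $j=2$ ($\nu\ge8$, $\rho>1$): $\frac49(\nu-1)\nu\ge\frac{28}9\nu>3\nu=3e-3$.
- $j=-1$: for $\nu=5$, $q=7\ge6$. For $\nu\ge9$, $\frac{4d}9\rho=\frac49\nu(\nu-2)\ge4(\nu-2)\ge3\nu-9=3e-3$.

**Step 5: upper bound in (9).** Since $q\le\frac{4d}9\rho+1$, it suffices that $\frac{4d}9\rho+3\le\frac{e(e+3)}2$. Here the inequality $\frac49<\frac12$ enters.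

- $j=0$: $\frac{(\nu-1)(\nu+2)}2-\frac49\nu(\nu-1)=(\nu-1)(\frac\nu{18}+1)\ge3$.
- $j=1$: $\frac{(\nu-1)(\nu-2)}{\nu-3}=\nu+\frac2{\nu-3}$, so $\frac{\nu(\nu+3)}2-\frac{4d}9\rho=\nu\big(\frac\nu{18}+\frac32-\frac8{9(\nu-3)}\big)\ge3$ for $\nu\ge7$.
- $j=2$: $\frac{(\nu-1)(\nu-2)}{\nu-4}=\nu+1+\frac6{\nu-4}\le\nu+\frac52$ for $\nu\ge8$, and $\frac{(\nu+1)(\nu+4)}2-\frac49\nu(\nu+\frac52)-3=\frac{\nu^2}{18}+\frac{25}{18}\nu-1>0$.
- $j=-1$: $\frac{(\nu-2)(\nu+1)}2-\frac49\nu(\nu-2)=(\nu-2)(\frac\nu{18}+\frac12)\ge3$ for $\nu\ge9$. For $\nu=5$, directly, $q=7=\frac{3\cdot6}2-2$.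

So the hypotheses of Lemma 11 hold for every $\nu\ge4$, which proves Theorem 2. Its case $(c',n')=(c(\nu),n(\nu))$, together with Zariski's theorem for $\nu=3$, proves Theorem 1. $\blacksquare$
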